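\title{Co-holes are not the only obstructions to constrained outer-string representations}

\begin{abstract}
A constrained outer-string representation of a cyclically ordered graph assigns to each vertex a curve in a disk, attached to the boundary in the prescribed order, so that two curves meet exactly when the vertices are adjacent. Co-holes of length at least $4$ are obstructions to such representations. We show that they are not the only ones: the Wagner graph, with a suitable cyclic order of its eight vertices, has no co-hole of length greater than $3$ and no constrained outer-string representation, while all its proper induced ordered subgraphs have one. For ordered graphs of girth at least $5$, on the other hand, co-holes are the only obstructions, and the bound $5$ cannot be lowered.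
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $D$ be the closed unit disk. A \emph{string} is the image of a path $\gamma\colon[0,1]\to D$ that meets $\partial D$ only in the point $\gamma(0)$, its \emph{anchor}; the string is \emph{simple} if $\gamma$ can be taken injective. An \emph{outer-string representation} of a finite graph $G$ assigns to each vertex $v$ a string $s_v$ with anchor $a_v$, the anchors being distinct, so that two distinct vertices $u,v$ are adjacent (written $u\sim v$) if and only if $s_u\cap s_v\neq\emptyset$. An \emph{ordered graph} is a graph with a cyclic order of its vertices. A \emph{constrained outer-string representation} of an ordered graph is an outer-string representation in which the anchors appear along $\partial D$ in the given cyclic order, and an ordered graph that has one is called \emph{representable}. Deleting strings shows that induced ordered subgraphs of representable graphs are representable. All these notions are invariant under homeomorphisms, so $D$ may be replaced by a rectangle, and the cyclic order may be reversed. Our non-existence proofs allow strings that are not simple, and our constructions produce simple ones.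

To see what the order does, place the vertices on $\partial D$ and think of the edges as chords. Two edges \emph{cross} if their four ends are distinct and alternate in the cyclic order, and an edge \emph{joins} $e$ and $f$ if it has one end in each. If no two edges cross, cut every chord at its midpoint and give each half to the vertex at which it ends. The resulting stars meet exactly when their centers are adjacent, and stars can be turned into strings (Lemma~\ref{lem:trees}). So crossings are the whole difficulty. In any representation, an edge $uv$ yields a barrier inside $s_u\cup s_v$ from $a_u$ to $a_v$, and the strings of an edge that crosses $uv$ must pass this barrier, so some edge joins the two crossing edges. This is the first of a family of necessary conditions.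

A \emph{co-hole of length $k$} in an ordered graph is a sequence of distinct vertices $v_1,\dots,v_k$, appearing in this cyclic order, such that $v_i\not\sim v_{i+1}$ for all $i$ (indices modulo $k$) and all other pairs $v_i,v_j$ are adjacent; thus the $v_i$ induce the complement of the cycle $v_1v_2\cdots v_kv_1$. For $k=3$ this is an independent triple, which three short segments represent. For $k=4$ it is a pair of crossing edges $v_1v_3$, $v_2v_4$ that no edge joins. For $k=5$ it is the $5$-cycle $v_1v_3v_5v_2v_4v_1$ drawn as a pentagram. For $k\ge 6$ it contains the triangle $v_1v_3v_5$. Co-holes of length at least $4$ are known to be obstructions: an ordered graph that contains one is not representable. The following problem is posed in \cite{AJKS}.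

\medskip
\noindent\textbf{Problem.} \emph{Does every ordered graph with no co-hole of length greater than $3$ admit a constrained outer-string representation?}
\medskip

One might well guess that it does. In a triangle-free graph only two configurations, on four and five vertices, are forbidden, and in sparse graphs forbidding them is exactly what is needed to carry out the cutting of chords in the presence of crossings; this is Theorem~\ref{thm:girth} below, which covers all forests. The answer is nevertheless negative, and $4$-cycles are enough to make it so.

Let $G_8$ be the ordered graph with vertices $1,\dots,8$ in this cyclic order and edges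
\[
15,\ 16,\ 17,\ 24,\ 25,\ 28,\ 34,\ 35,\ 37,\ 46,\ 68,\ 78;
\]
see Figure~\ref{fig:G8}. The $8$-cycle $1,5,2,8,7,3,4,6$ and its four antipodal pairs $17$, $35$, $24$, $68$ account for all twelve edges, so the underlying graph is the Wagner graph $V_8$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray!50] (0,0) circle (2);
\foreach \i in {1,...,8} \node[circle,draw,fill=white,inner sep=1.5pt] (v\i) at ({225-45*\i}:2) {$\i$};
\foreach \i/\j in {1/5,3/7,4/6,2/8} \draw[very thick] (v\i)--(v\j);
\foreach \i/\j in {1/6,1/7,2/4,2/5,3/4,3/5,6/8,7/8} \draw (v\i)--(v\j);
\end{tikzpicture}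
\caption{The ordered graph $G_8$, with its vertices in cyclic order on a circle. The four thick edges $15$, $37$, $46$, $28$ are the only edges used in the proof that $G_8$ is not representable. The half-turn $i\mapsto i+4$ is a symmetry.}
\label{fig:G8}
\end{figure}

\begin{theorem}\label{thm:main}
The ordered graph $G_8$ has no co-hole of length greater than $3$ and no constrained outer-string representation.
\end{theorem}

\begin{theorem}\label{thm:minimal}
Every proper induced ordered subgraph of $G_8$ has a constrained outer-string representation.
\end{theorem}

Recall that the girth of a graph is the length of a shortest cycle, and is infinite for a forest.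

\begin{theorem}\label{thm:girth}
An ordered graph of girth at least $5$ has a constrained outer-string representation if and only if it has no co-hole of length greater than $3$ (equivalently, of length $4$ or $5$). The bound $5$ is best possible, since $G_8$ has girth $4$.
\end{theorem}

Adding isolated vertices to $G_8$ gives counterexamples on $n$ vertices for every $n\ge 8$, because each vertex of a co-hole of length $k\ge4$ has $k-3\ge1$ neighbors.

Section~\ref{sec:crosscuts} develops the barrier argument on the co-holes of lengths $4$ and $5$, and Section~\ref{sec:G8} applies it to $G_8$. Section~\ref{sec:minimal} reduces strings to trees and proves Theorem~\ref{thm:minimal}. Section~\ref{sec:girth} proves Theorem~\ref{thm:girth}.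

\section{Cross-cuts and the two shortest co-holes}\label{sec:crosscuts}

An \emph{arc} is the image of an injective path. A \emph{cross-cut} is an arc in $D$ that meets $\partial D$ exactly in its two ends. Open sets, closures and frontiers are taken relative to $D$; the frontier of $W$ is its closure minus its interior. We use three standard facts.
\begin{itemize}
\item[(T1)] Any two distinct points of the image of a path in the plane are the ends of an arc contained in that image.
\item[(T2)] If $F$ is a cross-cut with ends $a,b$, then $D\setminus F$ has exactly two components, the \emph{sides} of $F$. They are open, and each contains one of the two open arcs of $\partial D\setminus\{a,b\}$. (This is a consequence of the Jordan curve theorem.) In particular, $U\cup F$ is closed for each side $U$.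
\item[(T3)] A connected set that meets both $W$ and $D\setminus W$ meets the frontier of $W$.
\end{itemize}
By (T2), a connected set disjoint from $F$ lies in one side. We use this in the following form: \emph{if $U$ is a side of $F$, a connected set that is disjoint from $F$ and has a point outside $U$ is disjoint from $U\cup F$.}

\begin{lemma}[the barrier of an edge]\label{lem:barrier}
Let $u\sim v$ in a represented graph. There is a cross-cut $F=F_u\cup F_v$ with ends $a_u,a_v$, where $F_u\subset s_u$ is an arc from $a_u$ to a point $q$, $F_v\subset s_v$ is an arc from $q$ to $a_v$, and $F_u\cap s_v=\{q\}$.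
\end{lemma}

\begin{proof}
Points of $s_u\cap s_v$ are not on $\partial D$, because the anchors are distinct. By (T1) there is an arc in $s_u$ from $a_u$ to a point of $s_v$. Let $q$ be its first point in the closed set $s_v$ and $F_u$ its part from $a_u$ to $q$. Let $F_v$ be an arc in $s_v$ from $q$ to $a_v$. Then $F_u\cap F_v=\{q\}$, so $F$ is an arc, and it meets $\partial D$ only in $a_u$ and $a_v$.
\end{proof}

One barrier disposes of the co-hole of length $4$. Beyond that we intersect the sides of two barriers and ask where the intersection can be entered. The answer is: only through the part of each barrier that lies on the relevant side of the other.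

\begin{lemma}[two barriers]\label{lem:two}
Let $F,H$ be cross-cuts, $U$ a side of $F$, and $V$ a side of $H$. A connected set that meets $U\cap V$ and is not contained in $U\cap V$ meets $F\cap(V\cup H)$ or $H\cap(U\cup F)$.
\end{lemma}

\begin{proof}
The set $W=U\cap V$ is open and is contained in the closed set $(U\cup F)\cap(V\cup H)$. So a frontier point of $W$ lies in $(U\cup F)\cap(V\cup H)$ and outside $U$ or outside $V$. In the first case it lies in $F\cap(V\cup H)$, in the second in $H\cap(U\cup F)$. Now apply (T3).
\end{proof}

The next proposition is the only case of the co-hole obstruction that this paper needs. Its proof for length $5$ is the model for the proof of Theorem~\ref{thm:main}.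

\begin{proposition}\label{prop:short}
An ordered graph with a co-hole of length $4$ or $5$ is not representable.
\end{proposition}

\begin{proof}
Name the vertices of the co-hole $1,\dots,k$ in cyclic order and suppose that strings $s_1,\dots,s_k$ represent them.

Let $k=4$, and let $F\subset s_1\cup s_3$ be a barrier of the edge $13$. The set $s_2\cup s_4$ is connected because $2\sim4$, it is disjoint from $F$ because no edge joins $13$ and $24$, and it contains the points $a_2,a_4$ on different sides of $F$. This contradicts (T2).

Let $k=5$. Take barriers $F=F_3\cup F_1$ of the edge $31$ and $H=H_4\cup H_1$ of the edge $41$ with $F_3\cap s_1=\{q\}$ and $H_4\cap s_1=\{r\}$. Let $F^2$ be the side of $F$ containing $a_2$, and $H^5$ the side of $H$ containing $a_5$; neither contains another anchor. Since $2\not\sim1,3$ we have $s_2\subset F^2$, and since $5\not\sim 1,4$ we have $s_5\subset H^5$. A point $p\in s_2\cap s_5$ therefore lies in $F^2\cap H^5$. The set $F_3\setminus\{q\}$ is connected, is disjoint from $s_1\cup s_4\supset H$ because $3\not\sim4$, and contains $a_3\notin H^5$; so it is disjoint from $H^5\cup H$, and $F\cap(H^5\cup H)\subset F_1\cup\{q\}\subset s_1$. The set $H_4\setminus\{r\}$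 is connected, is disjoint from $s_1\cup s_3\supset F$, and contains $a_4\notin F^2$; so $H\cap(F^2\cup F)\subset H_1\cup\{r\}\subset s_1$. The string $s_2$ contains $p\in F^2\cap H^5$ and $a_2\notin H^5$. By Lemma~\ref{lem:two} it meets $s_1$, although $1\not\sim2$.
\end{proof}

\section{The counterexample}\label{sec:G8}

The neighborhoods in $G_8$ are
\[
\begin{array}{llll}
N(1)=\{5,6,7\}, & N(2)=\{4,5,8\}, & N(3)=\{4,5,7\}, & N(4)=\{2,3,6\},\\
N(5)=\{1,2,3\}, & N(6)=\{1,4,8\}, & N(7)=\{1,3,8\}, & N(8)=\{2,6,7\}.
\end{array}
\]
The map $\sigma\colon i\mapsto i+4 \pmod 8$ preserves the cyclic order and exchanges the two rows, so it is an automorphism of the ordered graph. Its orbits on edges are $\{15\}$, $\{37\}$, $\{16,25\}$, $\{17,35\}$, $\{24,68\}$, $\{28,46\}$, $\{34,78\}$.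

\subsection{No co-hole of length greater than three}

\begin{proposition}\label{prop:nocohole}
The graph $G_8$ has girth $4$ and has no co-hole of length greater than $3$.
\end{proposition}

\begin{proof}
The sets $N(1),\dots,N(4)$ are independent, since none of $56,57,67$; $45,48,58$; $45,47,57$; $23,26,36$ is an edge, and $N(5),\dots,N(8)$ are their images under $\sigma$. So $G_8$ is triangle-free and has no co-hole of length at least $6$. The cycle $1,5,3,7$ shows that the girth is $4$.

\emph{Length $4$.} The edges that cross an edge $e$ are those between the two sets of vertices separated by the ends of $e$. The table lists them for one edge $e$ from each $\sigma$-orbit, each with an edge in brackets that joins it to $e$.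
\[
\begin{array}{c|l|l}
e & \text{separated sets} & \text{crossing edges [joining edge]}\\ \hline
15 & \{2,3,4\},\ \{6,7,8\} & 28\,[25],\ 37\,[17],\ 46\,[16]\\
37 & \{4,5,6\},\ \{8,1,2\} & 15\,[17],\ 16\,[17],\ 24\,[34],\ 25\,[35],\ 68\,[78]\\
16 & \{2,3,4,5\},\ \{7,8\} & 28\,[68],\ 37\,[17]\\
17 & \{2,\dots,6\},\ \{8\} & 28\,[78],\ 68\,[16]\\
24 & \{3\},\ \{5,6,7,8,1\} & 35\,[25],\ 37\,[34]\\
28 & \{3,\dots,7\},\ \{1\} & 15\,[25],\ 16\,[68],\ 17\,[78]\\
34 & \emptyset,\ \{5,6,7,8,1,2\} & \text{none}
\end{array}
\]
Every crossing pair, or its image under $\sigma$, contains an edge of the first column, so every crossing pair is joined.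

\emph{Length $5$.} In a pentagram every vertex has degree $2$, and every edge $v_{i-1}v_{i+1}$ is crossed by the two edges at $v_i$. We eliminate the edges of $G_8$ one orbit at a time. The edges $34$ and $78$ cross nothing, so they are not used. The edge $17$ is crossed only by $28$ and $68$. If it were used, the co-hole would be $7,8,1,2,6$ in this order, which requires $7\sim2$; this is false. So $17$ is not used, and by symmetry neither is $35$. Now $37$ is the only edge left at $3$ and at $7$, so these vertices and the edge $37$ are not used. The edge $24$ is crossed only by $35$ and $37$, so it is not used, and by symmetry neither is $68$. The remaining edges $46,16,15,25,28$ form a path and contain no $5$-cycle.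
\end{proof}

\subsection{No representation}

Only four edges of $G_8$ matter; the others are there to destroy co-holes (Remark~\ref{rem:unique}).

\begin{proposition}\label{prop:norep}
Let an ordered graph contain vertices $1,\dots,8$ in this cyclic order with edges $15$, $37$, $46$, $28$ and non-edges
\[
12,\ 18,\ 13,\ 14;\qquad 56,\ 54,\ 57,\ 58;\qquad 36,\ 74,\ 76;\qquad 72,\ 38,\ 32 .
\]
Then it is not representable.
\end{proposition}

The strings $s_1$ and $s_5$ must meet at some point $p$, on one side of the barrier $F$ of $37$. The barrier $H$ of $46$ traps $s_5$, so $s_1$ has to pass $H$, and it can do so only at $s_6$. But $s_6$ meets neither $s_3$ nor $s_7$, so it stays on the side of $F$ where $a_5$ is. This pulls $p$ to the side of $a_5$. The barrier of $28$ pulls $p$ to the side of $a_1$ for the symmetric reason. Lemma~\ref{lem:two} makes this precise, whatever detours $s_1$ takes.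

\begin{proof}
Suppose that strings $s_1,\dots,s_8$ exist. Let $F=F_3\cup F_7$ be a barrier of the edge $37$. We use only that $F_3\subset s_3$ and $F_7\subset s_7$ are connected and contain $a_3$ and $a_7$. Let $F^1\ni a_8,a_1,a_2$ and $F^5\ni a_4,a_5,a_6$ be the sides of $F$, and let $p\in s_1\cap s_5$. Since $1\not\sim3$ and $5\not\sim7$, the point $p$ is not on $F$. The relabeling $i\mapsto i+4$ preserves the cyclic order and the hypotheses (it exchanges the first two groups of non-edges, the last two groups, and the edges $46$ and $28$), and it exchanges $F_3$ with $F_7$ and $F^1$ with $F^5$. So we may assume that $p\in F^1$.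

Let $H=H_4\cup H_6$ be a barrier of the edge $46$, and $H^5$ its side containing $a_5$, which contains no other of the eight anchors. Since $5\not\sim4,6$ we have $s_5\subset H^5$, so $p\in F^1\cap H^5$. We determine the parts of the two barriers through which $F^1\cap H^5$ can be entered.
\begin{itemize}
\item Since $7\not\sim4,6$, the connected set $F_7$ is disjoint from $H$. It contains $a_7\notin H^5$, so it is disjoint from $H^5\cup H$. Hence $F\cap(H^5\cup H)\subset F_3\subset s_3$.
\item Since $6\not\sim3,7$, the connected set $H_6$ is disjoint from $F$. It contains $a_6\notin F^1$, so it is disjoint from $F^1\cup F$. Hence $H\cap(F^1\cup F)\subset H_4\subset s_4$.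
\end{itemize}
The string $s_1$ contains $p\in F^1\cap H^5$ and $a_1\notin H^5$. By Lemma~\ref{lem:two} it meets $s_3$ or $s_4$, although $1\not\sim3,4$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The list of neighborhoods shows that $G_8$ satisfies the hypotheses of Proposition~\ref{prop:norep}. Combine this with Proposition~\ref{prop:nocohole}.
\end{proof}

\begin{remark}\label{rem:unique}
Among the ordered graphs on exactly the vertices $1,\dots,8$ that satisfy the hypotheses of Proposition~\ref{prop:norep}, $G_8$ is the only one without a co-hole of length $4$. The hypotheses leave ten pairs undecided: $16$, $17$, $24$, $25$, $26$, $34$, $35$, $48$, $68$, $78$. For each of the following crossing pairs, three of the four possible joining edges are excluded, which forces the fourth: $15,46$ force $16$; $15,28$ force $25$; then $16,37$ force $17$; $25,37$ force $35$; $35,46$ force $34$; $17,28$ force $78$. An edge $26$ would cross $37$ with $23,27,36,67$ all excluded, and an edge $48$ would cross $15$ with $14,18,45,58$ all excluded, so these two pairs are non-edges. Finally $25,46$ force $24$, and $16,28$ force $68$.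
\end{remark}

\section{Trees and minimality}\label{sec:minimal}

From now on $D$ is a rectangle. Constructions are easier with branching objects than with curves, and nothing is lost: the outline of a thickened tree is a curve with the same intersections. A \emph{polygonal tree} is a tree embedded in the plane with straight edges.

\begin{lemma}\label{lem:trees}
Let $G$ be an ordered graph. Suppose that each vertex $v$ has a polygonal tree $T_v\subset D$ meeting $\partial D$ in exactly one point $a_v$, not a corner, that the points $a_v$ are distinct and in the prescribed order, and that for $u\neq v$ we have $T_u\cap T_v\ne\emptyset$ if and only if $u\sim v$. Then $G$ has a constrained outer-string representation by simple strings.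
\end{lemma}

\begin{proof}
Regard $a_v$ as a node of $T_v$. Thicken each node of $T_v$ to a round disk of radius $\varepsilon$, intersected with $D$, and each edge to a strip of width $\delta<\varepsilon$; let $N_v\supset T_v$ be the union. For small $\varepsilon$ the disks of $T_v$ are disjoint and meet only the edges at their centers, and only the one at $a_v$, a half-disk with diameter $I_v\subset\partial D$, reaches $\partial D$. For $\delta$ small enough in terms of $\varepsilon$, the parts of the strips outside the disks are disjoint, avoid $\partial D$, and are attached to just two disks each. Adding the edges of $T_v$ one at a time, starting from $a_v$, shows that $N_v$ is a closed topological disk with $N_v\cap\partial D=I_v$. Its frontier in $D$ is the cross-cut $\beta_v$ that completes $I_v$ to the boundary curve of $N_v$. Take $2\varepsilon$ smaller than the distance between any two anchors and between any two disjoint trees. Then the segments $I_v$ are disjoint, so $N_u\cap I_v=\emptyset$ for $u\ne v$, and $N_u\cap N_v=\emptyset$ for distinct non-adjacent $u,v$.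

Let $u\sim v$. The connected set $N_v$ meets $N_u$ and contains $a_v\notin N_u$, so by (T3) it meets $\beta_u$. The connected set $\beta_u$ thus meets $N_v$, and its ends lie in $I_u$, outside $N_v$; so by (T3) it meets $\beta_v$. Hence the arcs $\beta_v$ have the required intersections. Remove from each $\beta_v$ a short half-open piece at one end, disjoint from the closed sets $N_u$, $u\neq v$. The remaining arcs have the same intersections, and each meets $\partial D$ in one endpoint, which lies in $I_v$, so the order is the prescribed one.
\end{proof}

Theorem~\ref{thm:girth} does not apply to the graphs $G_8-v$: the $4$-cycles $1,5,3,7$ and $2,4,6,8$ are disjoint, so one of them survives. We draw these graphs directly.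

\begin{figure}[p]
\centering
\begin{tikzpicture}[scale=0.62,thick,font=\small]
\begin{scope}
\draw[gray,thin] (-2,-4) rectangle (4,3); \node[anchor=north west] at (-2,3) {$-1$};
\draw[blue] (0,3) node[above]{2}--(0,.5)--(2.5,.5);
\draw[green!55!black] (1,3) node[above]{3}--(1,1)--(3,1)--(3,0)--(1,0)--(1,-1);
\draw[orange] (2,3) node[above]{4}--(2,-1);
\draw[violet] (4,.5) node[right]{5}--(2.5,.5);
\draw[cyan!70!black] (2,-4) node[below]{6}--(2,-1);
\draw[brown] (1,-4) node[below]{7}--(1,-1);
\draw (0,-4) node[below]{8}--(0,.5) (0,-2)--(2,-2);
\foreach \x/\y in {2/.5,2.5/.5,0/.5,2/1,2/0,3/.5,1/-1,2/-1,2/-2,1/-2} \fill (\x,\y) circle (.08);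
\end{scope}
\begin{scope}[xshift=8.5cm]
\draw[gray,thin] (-2,-4) rectangle (4,3); \node[anchor=north west] at (-2,3) {$-2$};
\draw[red] (-2,-1) node[left]{1}--(3,-1);
\draw[green!55!black] (1,3) node[above]{3}--(1,0) (1,1)--(3,1);
\draw[orange] (2,3) node[above]{4}--(2,0);
\draw[violet] (4,0) node[right]{5}--(3,0) (3,-1)--(3,1);
\draw[cyan!70!black] (2,-4) node[below]{6}--(2,0);
\draw[brown] (1,-4) node[below]{7}--(1,0);
\draw (0,-4) node[below]{8}--(0,-2)--(2,-2);
\foreach \x/\y in {3/-1,2/-1,1/-1,2/1,3/1,1/0,2/0,2/-2,1/-2} \fill (\x,\y) circle (.08);
\end{scope}
\begin{scope}[yshift=-9cm]
\draw[gray,thin] (-2,-4) rectangle (4,3); \node[anchor=north east] at (4,3) {$-3$};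
\draw[red] (-2,-.25) node[left]{1}--(0,-.25)--(0,0);
\draw[blue] (-1,3) node[above]{2}--(-1,2)--(1,0);
\draw[orange] (1,3) node[above]{4}--(1,2)--(-1,0);
\draw[violet] (4,.25) node[right]{5}--(0,.25)--(0,0);
\draw[cyan!70!black] (1,-4) node[below]{6}--(1,-2)--(-1,0);
\draw[brown] (0,-4) node[below]{7}--(0,-1.5)--(-1.5,-1.5)--(-1.5,-.25);
\draw (-1,-4) node[below]{8}--(-1,-2)--(1,0);
\foreach \x/\y in {0/0,-.75/-.25,-1.5/-.25,0/1,.75/.25,1/0,-1/0,0/-1,-.5/-1.5} \fill (\x,\y) circle (.08);
\end{scope}
\begin{scope}[xshift=8.5cm,yshift=-9cm]
\draw[gray,thin] (-2,-4) rectangle (4,3); \node[anchor=north west] at (-2,3) {$-4$};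
\draw[red] (-2,0) node[left]{1}--(-1,0) (-1,1)--(-1,-2.5)--(1.25,-2.5);
\draw[blue] (0,3) node[above]{2}--(0,0);
\draw[green!55!black] (1,3) node[above]{3}--(1,0);
\draw[violet] (4,1) node[right]{5}--(-1,1);
\draw[cyan!70!black] (2,-4) node[below]{6}--(2,-2.5)--(1.25,-2.5);
\draw[brown] (1,-4) node[below]{7}--(1,0);
\draw (0,-4) node[below]{8}--(0,-3)--(1.5,-3)--(1.5,-2)--(0,-2)--(0,0);
\foreach \x/\y in {-1/1,1.25/-2.5,1/-2.5,0/1,0/0,1/1,1/0,1.5/-2.5,1/-3,1/-2} \fill (\x,\y) circle (.08);
\end{scope}
\end{tikzpicture}
\caption{Polygonal trees representing $G_8-v$ for $v=1,2,3,4$ (panels marked $-1,\dots,-4$). Each tree has its own color and is labeled at its anchor; dots mark the points where two different trees meet.}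
\label{fig:trees}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:minimal}]
Every proper induced ordered subgraph lies in some $G_8-v$, and $\sigma$ maps $G_8-v$ onto $G_8-\sigma(v)$. So it suffices to treat $v=1,2,3,4$. We give trees as in Lemma~\ref{lem:trees} in $D=[-2,4]\times[-4,3]$; see Figure~\ref{fig:trees}. Vertex $1$ is anchored on the left side, $2,3,4$ on top from left to right, $5$ on the right side, and $6,7,8$ at the bottom from right to left. A sequence of points denotes the polygonal path through them, and the first point listed is the anchor. In each case we give a common point for each of the nine edges and separate the twelve non-adjacent pairs.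

\smallskip
\noindent\emph{The graph $G_8-1$.}
$T_2$: $(0,3)(0,.5)(2.5,.5)$;
$T_3$: $(1,3)(1,1)(3,1)(3,0)(1,0)(1,-1)$;
$T_4$: $(2,3)(2,-1)$;
$T_5$: $(4,.5)(2.5,.5)$;
$T_6$: $(2,-4)(2,-1)$;
$T_7$: $(1,-4)(1,-1)$;
$T_8$: $(0,-4)(0,.5)$ and $(0,-2)(2,-2)$.
Common points: $24$ $(2,.5)$; $25$ $(2.5,.5)$; $28$ $(0,.5)$; $34$ $(2,1)$; $35$ $(3,.5)$; $37$ $(1,-1)$; $46$ $(2,-1)$; $68$ $(2,-2)$; $78$ $(1,-2)$.
Pairs $45,56,57,58$: $x\ge2.5$ on $T_5$ and $x\le2$ on the others. Pairs $26,27$: $y\ge.5$ on $T_2$ and $y\le-1$ on $T_6,T_7$. Pairs $47,67$: $x=2$ on $T_4,T_6$ and $x=1$ on $T_7$. Pairs $38,48$: $x=0$ or $y=-2$ on $T_8$, while $x\ge1$ and $y\ge-1$ on $T_3,T_4$. Pair $36$: the only point of $T_3$ with $y\le-1$ is $(1,-1)\notin T_6$. Pair $23$: the points of $T_2$ with $x\ge1$ have $y=.5$, $x\le 2.5$, and $T_3$, on which $x\geq1$, has only the point $(3,.5)$ at this height.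

\smallskip
\noindent\emph{The graph $G_8-2$.}
$T_1$: $(-2,-1)(3,-1)$;
$T_3$: $(1,3)(1,0)$ and $(1,1)(3,1)$;
$T_4$: $(2,3)(2,0)$;
$T_5$: $(4,0)(3,0)$ and $(3,-1)(3,1)$;
$T_6$: $(2,-4)(2,0)$;
$T_7$: $(1,-4)(1,0)$;
$T_8$: $(0,-4)(0,-2)(2,-2)$.
Common points: $15$ $(3,-1)$; $16$ $(2,-1)$; $17$ $(1,-1)$; $34$ $(2,1)$; $35$ $(3,1)$; $37$ $(1,0)$; $46$ $(2,0)$; $68$ $(2,-2)$; $78$ $(1,-2)$.
Pairs $13,14,18,38,48$: $y\ge0$ on $T_3,T_4$, $y=-1$ on $T_1$, and $y\le-2$ on $T_8$. Pairs $45,56,57,58$: $x\ge3$ on $T_5$ and $x\le2$ on the others. Pairs $47,67$: $x=2$ on $T_4,T_6$ and $x=1$ on $T_7$. Pair $36$: the only point of $T_3$ with $y\le0$ is $(1,0)\notin T_6$.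

\smallskip
\noindent\emph{The graph $G_8-3$.}
$T_1$: $(-2,-.25)(0,-.25)(0,0)$;
$T_2$: $(-1,3)(-1,2)(1,0)$;
$T_4$: $(1,3)(1,2)(-1,0)$;
$T_5$: $(4,.25)(0,.25)(0,0)$;
$T_6$: $(1,-4)(1,-2)(-1,0)$;
$T_7$: $(0,-4)(0,-1.5)(-1.5,-1.5)(-1.5,-.25)$;
$T_8$: $(-1,-4)(-1,-2)(1,0)$.
Common points: $15$ $(0,0)$; $16$ $(-.75,-.25)$; $17$ $(-1.5,-.25)$; $24$ $(0,1)$; $25$ $(.75,.25)$; $28$ $(1,0)$; $46$ $(-1,0)$; $68$ $(0,-1)$; $78$ $(-.5,-1.5)$.
Pairs $12,14,26,27,47,48,56,57,58$: the trees $T_2,T_4,T_5$ lie in $y\ge0$ and meet the line $y=0$ only at $x=1,-1,0$ respectively, while $T_1,T_6,T_7,T_8$ lie in $y\le0$ and meet it only at $x=0$, at $x=-1$, not at all, and at $x=1$. Pair $45$: $x\ge0$, $y\le.25$ on $T_5$, and points of $T_4$ with $x\ge0$ have $y\ge1$. Pair $18$: $x\le0$, $y\ge-.25$ on $T_1$, and points of $T_8$ with $x\le0$ have $y\le-1$. Pair $67$: $x\le0$, $x+y\le-1.5$ on $T_7$, and points of $T_6$ with $x\le0$ have $x+y=-1$.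

\smallskip
\noindent\emph{The graph $G_8-4$.}
$T_1$: $(-2,0)(-1,0)$ and $(-1,1)(-1,-2.5)(1.25,-2.5)$;
$T_2$: $(0,3)(0,0)$;
$T_3$: $(1,3)(1,0)$;
$T_5$: $(4,1)(-1,1)$;
$T_6$: $(2,-4)(2,-2.5)(1.25,-2.5)$;
$T_7$: $(1,-4)(1,0)$;
$T_8$: $(0,-4)(0,-3)(1.5,-3)(1.5,-2)(0,-2)(0,0)$.
Common points: $15$ $(-1,1)$; $16$ $(1.25,-2.5)$; $17$ $(1,-2.5)$; $25$ $(0,1)$; $28$ $(0,0)$; $35$ $(1,1)$; $37$ $(1,0)$; $68$ $(1.5,-2.5)$; $78$ $(1,-2)$.
Pairs $56,57,58$: $y=1$ on $T_5$ and $y\le0$ on the others. Pairs $12,13,26,36$: $x\geq0$, $y\ge0$ on $T_2,T_3$, while no point of $T_1$ or $T_6$ satisfies both. Pairs $23,27,67$: $x=0$ on $T_2$, $x=1$ on $T_3,T_7$, and $x\ge1.25$ on $T_6$. Pair $38$: the only point of $T_8$ with $y\ge0$ is $(0,0)\notin T_3$. Pair $18$: $x\ge0$ on $T_8$, points of $T_1$ with $x\ge0$ have $y=-2.5$, $x\le1.25$, and $T_8$ has only the point $(1.5,-2.5)$ at this height.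
\end{proof}

The panel for $G_8-3$ shows what the $4$-cycle $2,4,6,8$ is for: the barriers $T_2\cup T_8$ and $T_4\cup T_6$, which trap $T_1$ and $T_5$, overlap in a diamond where $T_1$ and $T_5$ can meet.

\section{Girth at least five}\label{sec:girth}

\subsection{Cutting chords}\label{sub:idea}

Let $G$ be an ordered graph of girth at least $5$ without co-holes of length $4$ or $5$. Two crossing edges $e,f$ are joined by some edge, since there is no co-hole of length $4$. Two joining edges would form a triangle with $e$ or $f$ if they share an end, and a $4$-cycle with $e$ and $f$ otherwise. So \emph{two crossing edges are joined by exactly one edge}. Denote its ends by $o_e(f)\in e$ and $o_f(e)\in f$, and say that $f$ is \emph{$w$-owned on $e$} when $o_e(f)=w$.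

The plan is to draw each edge $e=xy$ as an arc, cut the arc at a point, and give the two pieces to $x$ and $y$. Where the arcs of $e$ and $f$ cross, the two pieces present must belong to adjacent vertices, hence to $o_e(f)$ and $o_f(e)$. A suitable cut point exists exactly when
\begin{equation}\label{eq:star}
\text{along $e=xy$ from $x$, all $x$-owned edges come before all $y$-owned edges.}
\end{equation}

\begin{example}\label{ex:small}
(a) On vertices $1,2,3,4$ take the path with edges $13,24,12$. Here $o_{13}(24)=1$ and $o_{24}(13)=2$. Cut $13$ between the crossing and $3$, and $24$ between the crossing and $4$; the crossing then lies on the pieces of $1$ and $2$.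

(b) In the pentagram $13,24,35,41,52$, which has girth $5$, the edge $13$ is crossed by $24$, joined to it by $14$, and by $25$, joined to it by $35$. Coming from $1$ along the chord $13$ one meets the $3$-owned edge $25$ before the $1$-owned edge $24$, so \eqref{eq:star} fails.

(c) On vertices $1,\dots,6$ take the $6$-cycle with edges $14,25,36$ and $12,34,56$. The first three edges cross pairwise and are joined by the last three. They can be drawn in the two ways shown in Figure~\ref{fig:states}. On $14$ the edge $25$ is $1$-owned and $36$ is $4$-owned, so \eqref{eq:star} excludes the right drawing; the left one satisfies \eqref{eq:star} on all three edges.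
\end{example}

Part (c) shows the difficulty. Condition \eqref{eq:star} may dictate the drawing of a pairwise crossing triple, and all triples must be served by a single drawing. We therefore separate the task. Lemma~\ref{lem:draw} draws any system of crossing orders that is consistent on triples, and Lemmas~\ref{lem:noncross}--\ref{lem:linear} extract from the owners such a system satisfying \eqref{eq:star}.

\subsection{Drawing chords with prescribed crossing orders}

A \emph{chord} is a pair of distinct points of $\partial D$, and chords cross when their four ends are distinct and alternate. We regard the vertices of an ordered graph as points of $\partial D$, so edges are chords. For a chord $e=xy$, the two open arcs of $\partial D\setminus\{x,y\}$ are its \emph{banks}; on each bank it makes sense to say that a point is \emph{nearer to $x$} than another. A chord crossing $e$ has one end on each bank. An \emph{order along $e$} is read from one end of $e$, and is reversed when read from the other.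

Let $f\neq g$ cross $e=xy$. If on one bank the end of $f$ is nearer to $x$ and on the other the end of $g$ is, then $f$ and $g$ cross. If they do not cross (they may share an end), then for exactly one of them, say $f$, the end on each bank is equal to that of $g$ or nearer to $x$. We say that $f$ precedes $g$ from $x$ in the \emph{positional order}; from $y$ it is reversed.

Three pairwise crossing chords have six ends, which we number $1,\dots,6$ in cyclic order, so that the chords are $14,25,36$. A \emph{state} of the triple is a division of the six ends into three pairs of cyclically consecutive \emph{partners}. There are two: State~I with pairs $\{1,2\},\{3,4\},\{5,6\}$ and State~II with pairs $\{2,3\},\{4,5\},\{6,1\}$. A state orders the two chords crossing each chord by the rule that \emph{from an end $i$, the chord of the partner of $i$ comes first}. The two ends of a chord give the same order: if $i$ has partner $i\pm1$, then $i+3$ has partner $i+3\mp1$, an end of the remaining chord. The two states give opposite orders on every chord, so the order on one chord determines the state.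

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4,font=\small]
\draw[gray] (0,0) circle (1);
\draw[thick] (105:1)--(-45:1) (75:1)--(-135:1) (-15:1)--(-165:1);
\foreach \i/\a in {1/105,2/75,3/-15,4/-45,5/-135,6/-165} \node at (\a:1.15) {$\i$};
\node at (0,-1.45) {State I};
\begin{scope}[xshift=3.2cm]
\draw[gray] (0,0) circle (1);
\draw[thick] (135:1)--(-75:1) (45:1)--(-105:1) (15:1)--(165:1);
\foreach \i/\a in {1/135,2/45,3/15,4/-75,5/-105,6/165} \node at (\a:1.15) {$\i$};
\node at (0,-1.45) {State II};
\end{scope}
\end{tikzpicture}
\caption{The two states of three pairwise crossing chords $14,25,36$. Traversed from an end $i$, a chord first meets the chord of the partner of $i$; the partners are $12,34,56$ on the left and $23,45,61$ on the right.}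
\label{fig:states}
\end{figure}

A \emph{drawing} of a finite set $\mathcal C$ of chords with pairwise distinct ends assigns to each $e\in\mathcal C$ a polygonal cross-cut $\gamma_e$ with the same ends, so that $\gamma_e$ and $\gamma_f$ have exactly one common point if $e,f$ cross and none otherwise, and no point lies on three arcs. A drawing induces an order along each $e$ on the set $X(e)$ of chords in $\mathcal C$ crossing $e$.

\begin{lemma}\label{lem:necessary}
In a drawing, non-crossing $f,g\in X(e)$ are met along $\gamma_e$ in positional order, and for pairwise crossing $e,f,g$ the three induced orders come from a common state.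
\end{lemma}

\begin{proof}
If $f$ crosses $e=xy$, the part of $\gamma_e$ before its point on $\gamma_f$ lies in the side of $\gamma_f$ containing $x$, and the part after it in the side containing $y$, by (T2). If $f$ precedes $g$ positionally from $x$, then $\gamma_g$ is disjoint from $\gamma_f$ and its ends are on the side containing $y$, so $\gamma_e$ meets $\gamma_g$ after $\gamma_f$.

For chords $14,25,36$, let $P,Q$ be the points of $\gamma_{25},\gamma_{36}$ on $\gamma_{14}$. Suppose that the point $\gamma_{25}\cap\gamma_{36}$ lies on the side of $\gamma_{14}$ containing $5,6$. Then from $2$ and from $3$ the arc $\gamma_{14}$ is met first. The subarcs from $2$ to $P$ and from $3$ to $Q$ are disjoint cross-cuts of the closed disk bounded by $\gamma_{14}$ and the boundary arc through $1,2,3,4$, so by (T2) their ends do not alternate, and $P$ comes before $Q$ from $1$. These are the orders of State~I. If the point lies on the side containing $2,3$, renumber the ends by $i\mapsto i+3$, which exchanges the two states.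
\end{proof}

These two necessary conditions are sufficient. The proof inserts one chord at a time, and the difficulty is to find a route for the new arc through the existing drawing. We decide first, for each crossing point, on which side of the new arc it must lie, and let planar duality supply a curve separating the two kinds. Recall that a \emph{bond} is a minimal non-empty edge cut. If the vertex set of a multigraph is divided into two classes that induce connected subgraphs, the set $Z$ of edges between them, when non-empty, is a bond, since deleting a proper subset of $Z$ leaves the multigraph connected. The \emph{dual} $M^*$ of a connected plane multigraph $M$ has a vertex for each face of $M$ and, for each edge $h$, an edge $h^*$ between the faces on the two sides of $h$. A set $Z$ of edges of $M$ is a bond if and only if $\{h^*:h\in Z\}$ is the edge set of a cycle of $M^*$; this is \cite[Proposition~4.6.1]{Diestel} applied to $M^*$, whose dual is $M$.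

\begin{lemma}\label{lem:draw}
Let $\mathcal C$ be a finite set of chords with pairwise distinct ends, and for each $e\in\mathcal C$ let $<_e$ be a linear order on $X(e)$ along $e$ such that
\begin{enumerate}
\item[(1)] non-crossing $f,g\in X(e)$ are in positional order;
\item[(2)] for pairwise crossing $e,f,g$, the orders induced by $<_e,<_f,<_g$ come from a common state.
\end{enumerate}
Then $\mathcal C$ has a drawing that induces the order $<_e$ along every $e$.
\end{lemma}

\begin{proof}
We use induction on $|\mathcal C|$. Let $e=xy\in\mathcal C$ have banks $A,B$. The restricted orders on $\mathcal C\setminus\{e\}$ satisfy (1) and (2), so there is a drawing of $\mathcal C\setminus\{e\}$ inducing them. If a bank, say $A$, contains no end of a chord, then $X(e)=\emptyset$, the arcs drawn have positive distance from $A\cup\{x,y\}$, and we draw $\gamma_e$ close to $A$. Assume that both banks contain ends. The arcs and $\partial D$ form a connected plane multigraph $M$ whose vertices are the ends and the crossing points of the arcs.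

\emph{Coloring.} Color each vertex of $M$ with $A$ or $B$. An end gets the bank on which it lies. The crossing of $f$ and $g$ with $f\notin X(e)$ gets the bank containing both ends of $f$; if also $g\notin X(e)$, then $g$ has its ends on the same bank, since chords on different banks do not cross. The crossing of $f,g\in X(e)$ gets color $A$ if $g$ precedes $e$ in $<_f$ read from the end of $f$ in $A$, and $B$ otherwise. This rule is symmetric in $f$ and $g$ by (2): number the ends so that $e=14$ and $2,3\in A$; in State~I the chord $e$ comes first from $2$ and from $3$, giving $B$ twice, and in State~II it comes second from both, giving $A$ twice.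

\emph{Bichromatic edges.} All vertices on an arc $\gamma_f$ with $f\notin X(e)$ have the same color. Let $f\in X(e)$ and read $<_f$ from the end $f_A$ of $f$ in $A$. We claim that the crossing with $g\in X(f)\setminus\{e\}$ has color $A$ if and only if $g$ precedes $e$. For $g\in X(e)$ this is the definition. For $g\notin X(e)$, the chords $g,e\in X(f)$ do not cross, so (1) applies along $f$; and the ends of $g$ are nearer to $f_A$ than $x$ and $y$ exactly when they lie in $A$. Since the drawing induces $<_f$ on $X(f)\setminus\{e\}$, the colors along $\gamma_f$ read $A,\dots,A,B,\dots,B$, and the unique bichromatic edge on $\gamma_f$ is at the position that $<_f$ prescribes for $e$. On $\partial D$ exactly two edges are bichromatic, the edges $h_x\ni x$ and $h_y\ni y$.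

\emph{The route.} From a crossing of color $A$ on $\gamma_f$ one can walk along $\gamma_f$ through vertices of color $A$ to an end in $A$, and the ends in $A$ are consecutive on $\partial D$. So color $A$ induces a connected subgraph, and so does $B$ by the same argument. Hence the bichromatic edges form a bond, and their duals form a cycle in $M^*$. Among them only $h_x$ and $h_y$ border the outer face $\Phi_0$. So the bichromatic edges can be listed as $h_x=h_1,\dots,h_m=h_y$, with distinct faces $\Phi_0,\Phi_1,\dots,\Phi_{m-1}$, such that $h_i$ and $h_{i+1}$ border $\Phi_i$ for $1\le i<m$. Put $z_1=x$, $z_m=y$, and choose inner points $z_i$ of $h_i$ for $1<i<m$. Join $z_i$ to $z_{i+1}$ by a polygonal arc whose inner points lie in the connected open set $\Phi_i$. As the faces are distinct, the union $\gamma_e$ of these arcs is a cross-cut from $x$ to $y$. It meets each $\gamma_f$ with $f\in X(e)$ exactly once, not at a vertex of $M$, and no other arc. We have a drawing of $\mathcal C$.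

\emph{Orders.} Along each $f\ne e$ the order is $<_f$ by construction. Let $f,g\in X(e)$. If they do not cross, $\gamma_e$ meets them in positional order by Lemma~\ref{lem:necessary}, which agrees with $<_e$ by (1). If they cross, the drawn triple has a state by Lemma~\ref{lem:necessary}. It agrees along $f$ with the state in (2), so the two states are equal, and again the order along $\gamma_e$ agrees with $<_e$.
\end{proof}

\subsection{Owners and orders}

Let $G$ be as in Subsection~\ref{sub:idea}. We use repeatedly that an edge disjoint from $f$ and not joined to $f$ does not cross $f$. For non-crossing edges the order along $e$ is forced on us, so we must check that it is compatible with \eqref{eq:star}. This is the only place where co-holes of length $5$ enter.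

\begin{lemma}\label{lem:noncross}
Let $e=xy$ be an edge crossed by an $x$-owned edge $f$ and a $y$-owned edge $g$ that do not cross each other. Then $f$ precedes $g$ from $x$ in the positional order.
\end{lemma}

\begin{proof}
Write $f=uu'$ with $u\sim x$ and $g=vv'$ with $v\sim y$. Joining edges are unique, so $x\not\sim u',v,v'$ and $y\not\sim u,u',v'$. Comparing adjacencies to $x$ and $y$ gives $u\ne v$, $u\neq v'$, $v\ne u'$. Also $u\not\sim v$, since otherwise $x,y,v,u$ is a $4$-cycle. Suppose that $g$ precedes $f$.

If $f$ and $g$ share an end, it is $w=u'=v'$, and on the other bank $v$ is nearer to $x$ than $u$. Up to reversal the cyclic order is $x,w,y,u,v$. The consecutive pairs $xw,wy,yu,uv,vx$ are non-edges and the other pairs $xy,xu,wu,wv,yv$ are edges. This is a co-hole of length $5$, a contradiction.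

If $f$ and $g$ are disjoint, the cyclic order is $x,g_A,f_A,y,f_B,g_B$, where the subscripts indicate the banks of $e$. The ends of $f$ separate $y$ from both ends of $g$, so $yv$ crosses $f$; as $yu,yu',vu$ are non-edges, $v\sim u'$. The ends of $g$ separate $x$ from both ends of $f$, so $xu$ crosses $g$; as $xv,xv',uv$ are non-edges, $u\sim v'$. Now $u,u',v,v'$ is a $4$-cycle, a contradiction.
\end{proof}

\begin{remark}
The last step is where $G_8$ escapes. Its edge $15$ is joined to $46$ only by $16$ and to $28$ only by $25$, yet from $1$ the $5$-owned edge $28$ comes first. The $4$-cycle $u,u',v,v'$ of the proof is $6,4,2,8$.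
\end{remark}

For a pairwise crossing triple we may choose the state, but one choice must suit all three edges. Call an edge of the triple \emph{split} if the other two have different owners on it; condition \eqref{eq:star} concerns the split edges only.

\begin{lemma}\label{lem:triple}
Let three edges of $G$ cross pairwise.
\begin{enumerate}
\item[(a)] There is exactly one state, the \emph{right state}, in which along every split edge, from each end $w$, the $w$-owned edge comes first.
\item[(b)] If an edge $f$ of the triple is not split and $e,g$ are both $w$-owned on $f$, then $o_e(f)$ and $o_g(f)$ lie on the same bank of $f$, and in the right state, from $w$, the edge comes first whose end among $o_e(f),o_g(f)$ is nearer to $w$.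
\end{enumerate}
\end{lemma}

\begin{proof}
If no edge were split, the three joining edges would form a triangle. If only one edge $cd$ were split, and $a,b$ were the owners on the other two, the joining edges would be $ab$, $ac$, $bd$ after naming $c,d$ suitably, and $a,b,d,c$ would be a $4$-cycle. So two edges $e,g$ are split; let $f$ be the third. Write $e=xy$, $f=uu'$, $g=vv'$ so that $xu$ joins $e,f$ and $yv$ joins $e,g$. As $g$ is split, the edge joining $f,g$ is $v't$ with $t\in\{u,u'\}$. There are no other edges between different members of the triple.

The edge $yv$ is disjoint from $f$ and not joined to it, so it does not cross $f$. Let $A$ be the bank of $e$ containing $v$. The end $f_A$ of $f$ on $A$ is not between $v$ and $y$, so it is nearer to $x$ than $v$. As $f$ and $g$ cross, $v'$ is nearer to $x$ than $f_B$ on the other bank, and the cyclic order is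
\[
1=x,\quad 2=f_A,\quad 3=v,\quad 4=y,\quad 5=f_B,\quad 6=v'.
\]
Along $e=14$ we need $f=25$ first from $1$, which holds in State~I and not in State~II; this gives uniqueness. Along $g=36$ we need $e$ first from $v=3$, which holds in State~I because $3,4$ are partners.

If $t=u'$, then $f$ is split. The edge $xu$ is disjoint from $g$ and not joined to it, so it does not cross $g=36$. The pair $15$ does cross $36$, so $u=2$. We need $e$ first from $2$, which holds in State~I because $1,2$ are partners.

If $t=u$, then $f$ is not split, and $w=u\in\{2,5\}$. The ends $o_e(f)=1$ and $o_g(f)=6$ lie on the same bank of $25$. In State~I, from $2$ the edge $e$ comes first and $1$ is nearer to $2$ than $6$; from $5$ the edge $g$ comes first and $6$ is nearer to $5$ than $1$. This proves (b).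
\end{proof}

For an edge $e$ and distinct edges $f,g$ crossing $e$, order $f,g$ along $e$ positionally if they do not cross, and by the right state of $\{e,f,g\}$ if they do. This defines a relation $<_e$ that compares any two edges crossing $e$. It was defined pair by pair, so transitivity needs proof; part (b) of Lemma~\ref{lem:triple} is what makes it hold among edges with a common owner.

\begin{lemma}\label{lem:linear}
For every edge $e=xy$, the relation $<_e$ is a linear order and satisfies \eqref{eq:star}.
\end{lemma}

\begin{proof}
Read from $x$, every $x$-owned edge precedes every $y$-owned edge, by Lemma~\ref{lem:noncross} if they do not cross and by Lemma~\ref{lem:triple}(a) if they do. A relation that compares any two elements in exactly one way is transitive as soon as it has no cyclic triple $f_1<f_2<f_3<f_1$. A cyclic triple with both owners would contain a $y$-owned edge before an $x$-owned one. So let all three edges have the same owner, which we may call $x$, and read from $x$; ``nearer'' means nearer to $x$.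

Write $f_i=u_iu_i'$ with $u_i\sim x$. Then $u_i'\not\sim x$, so $u_i'\ne u_j$ for all $i,j$. If $u_i\neq u_j$ then $u_i'\ne u_j'$, since otherwise $x,u_i,u_i',u_j$ is a $4$-cycle; so $f_i,f_j$ are disjoint. We obtain three rules.
\begin{itemize}
\item[(i)] If $u_i=u_j$, then $f_i<f_j$ if and only if $u_i'$ is nearer than $u_j'$ (positional order).
\item[(ii)] If $u_i\ne u_j$ lie on the same bank, then $f_i<f_j$ if and only if $u_i$ is nearer than $u_j$ (positional order, or Lemma~\ref{lem:triple}(b) if $f_i,f_j$ cross).
\item[(iii)] If $u_i,u_j$ lie on different banks, then $f_i,f_j$ do not cross, by Lemma~\ref{lem:triple}(b). The points $u_i\neq u_j'$ lie on the same bank, and $f_i<f_j$ if and only if $u_i$ is nearer than $u_j'$.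
\end{itemize}
If $u_1,u_2,u_3$ lie on one bank, (i) and (ii) say that the order is lexicographic in $(u_i,u_i')$, so the triple is not cyclic. Otherwise number the cyclic triple so that $u_1,u_2$ lie on one bank, $u_3$ on the other, and $f_1<f_2<f_3<f_1$. By (iii), $f_2<f_3$ means that $u_2$ is nearer than $u_3'$, and $f_3<f_1$ means that $u_3'$ is nearer than $u_1$. So $u_2$ is nearer than $u_1$, and (ii) gives $f_2<f_1$, a contradiction.
\end{proof}

\subsection{The representation}

\begin{proof}[Proof of Theorem~\ref{thm:girth}]
Let $G$ have girth at least $5$. A co-hole of length at least $6$ contains a triangle, so only lengths $4$ and $5$ can occur, and these are obstructions by Proposition~\ref{prop:short}. Sharpness follows from Theorem~\ref{thm:main} and Proposition~\ref{prop:nocohole}. It remains to represent $G$ when it has no co-hole of length $4$ or $5$.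

\emph{Separating the ends.} Lemma~\ref{lem:draw} needs distinct ends. In the interior of the top side of a rectangle $D$ choose disjoint segments $J_x$, one for each vertex $x$, from left to right in the cyclic order. If $w_1,\dots,w_d$ are the neighbors of $x$ in clockwise order starting after $x$, choose $d$ points in $J_x$ and assign them from left to right to the edges $xw_d,\dots,xw_1$. Each edge now determines a chord. For $i<j$ the clockwise order of the ends of the chords of $xw_i$ and $xw_j$ is: end of $xw_j$ in $J_x$, end of $xw_i$ in $J_x$, end in $J_{w_i}$, end in $J_{w_j}$; so these chords do not cross. For disjoint edges the cyclic order of the ends is unchanged. Hence chords cross exactly when the edges do, and states of pairwise crossing triples carry over. Positional orders carry over too, because the positional order of two non-crossing edges or chords crossing $e$ can be read on any bank where their ends are different vertices. By definition and by Lemma~\ref{lem:linear}, the orders $<_e$ satisfy the hypotheses of Lemma~\ref{lem:draw}. Let $(\gamma_e)$ be the resulting drawing.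

\emph{The trees.} By \eqref{eq:star} each arc $\gamma_{xy}$ has an inner point $p_{xy}$, on no other arc, such that the crossings with $x$-owned edges lie between $J_x$ and $p_{xy}$ and those with $y$-owned edges between $p_{xy}$ and $J_y$. Call the closed subarc from $J_x$ to $p_{xy}$ the \emph{$x$-spoke} of $\gamma_{xy}$. Extend $D$ upward to a rectangle $D'$, let $a_x$ be the point on the top side of $D'$ above the midpoint of $J_x$, and let the \emph{fan} of $x$ consist of the segments from $a_x$ to the chosen points in $J_x$; for isolated $x$, take a short vertical segment from $a_x$ that does not reach $D$. Fans of different vertices lie above disjoint segments and are disjoint. Let $T_x$ be the union of the fan of $x$ and all $x$-spokes. The arcs of edges at $x$ are pairwise disjoint, so $T_x$ is a polygonal tree, and it meets $\partial D'$ only in $a_x$. The points $a_x$ are in the prescribed order.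

\emph{Intersections.} If $x\sim v$, then $p_{xv}\in T_x\cap T_v$. Let $x\ne v$ be non-adjacent and suppose that $z\in T_x\cap T_v$. Outside $D$ the trees consist of their disjoint fans, and $T_x\cap D$ is the union of the $x$-spokes. So $z$ lies on the $x$-spoke of some $\gamma_e$ and the $v$-spoke of some $\gamma_f$, with $x\in e$, $v\in f$. Since $xv$ is not an edge, $e\ne f$. Thus $e$ and $f$ cross, $z$ is the crossing point, and the choice of the cut points gives $o_e(f)=x$ and $o_f(e)=v$. Then $xv$ is the edge joining $e$ and $f$, a contradiction. Lemma~\ref{lem:trees} turns the trees $T_x$ into a constrained outer-string representation.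
\end{proof}

\begin{thebibliography}{9}

\bibitem{AJKS}
Todor Anti\'c, V\'it Jel\'inek, Jan Kratochv\'il, Peter Stumpf,
\emph{Two Results on Outer-String Graphs},
arXiv:2605.12253 (2026).

\bibitem{Diestel}
Diestel, \emph{Graph Theory}.

\end{thebibliography}
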